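\title{Structurally stable operators that are not generalized hyperbolic}

\begin{abstract}
An invertible bounded operator on a Banach space is structurally stable if it is topologically conjugate to each of its small bounded Lipschitz perturbations. Generalized hyperbolic operators are structurally stable. We show that the converse is false. Stability already follows from a \emph{Lipschitz splitting}, a decomposition of every vector into a part that decays in the future and a part that decays in the past, which need be neither linear nor idempotent. Each of these two relaxations gives a counterexample. The first, over $\mathbb{R}$ or $\mathbb{C}$, comes from a quotient map with a Lipschitz but no linear right inverse. The second acts on a separable superreflexive complex space and has a topologically nontrivial bundle of eigenspaces over the unit circle. Over $\mathbb{C}$ we characterize the generalized hyperbolic operators, and the operators with a linear splitting, in terms of the family $T-\mu$, $|\mu|=1$.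
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a Banach space over $\mathbb{R}$ or $\mathbb{C}$. Two continuous maps $f,g:X\to X$ are \emph{topologically conjugate} if $h\circ f=g\circ h$ for some homeomorphism $h:X\to X$. Such an $h$ is a continuous change of coordinates that carries orbits of $f$ to orbits of $g$; it preserves fixed points and the convergence of orbits. For a map $\varphi$ between normed spaces put
\[
\|\varphi\|_\infty=\sup_{x}\|\varphi(x)\|,\qquad \operatorname{Lip}(\varphi)=\sup_{x\ne y}\frac{\|\varphi(x)-\varphi(y)\|}{\|x-y\|}.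
\]
An invertible bounded linear operator $T$ on $X$ is \emph{structurally stable} if there is $\varepsilon>0$ such that $T+\varphi$ is topologically conjugate to $T$ for every Lipschitz map $\varphi:X\to X$ with $\|\varphi\|_\infty\le\varepsilon$ and $\operatorname{Lip}(\varphi)\le\varepsilon$. The dynamics of $T$ then survives every nonlinear perturbation that is small in size and in slope.

Let $\mathbb{D}$ be the open unit disc and $\mathbb{T}$ the unit circle in $\mathbb{C}$. An invertible bounded operator $T$ is \emph{generalized hyperbolic} if $X=M\oplus N$ for closed subspaces $M$ and $N$ with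
\[
T(M)\subset M,\qquad T^{-1}(N)\subset N,\qquad \sigma(T|_M)\subset\mathbb{D},\qquad \sigma(T^{-1}|_N)\subset\mathbb{D}.
\]
Over $\mathbb{R}$ the spectrum is that of the complexification. In both cases the spectral radius formula $r(A)=\lim_k\|A^k\|^{1/k}=\inf_k\|A^k\|^{1/k}$ gives, for a bounded operator $A$,
\begin{equation}\label{eq:radius}
\sigma(A)\subset\mathbb{D}\iff \|A^k\|\to0\iff \sum_{k\ge0}\|A^k\|<\infty ,
\end{equation}
and this is the only way in which spectra enter for real scalars. Thus vectors of $M$ decay exponentially in the future and vectors of $N$ decay exponentially in the past. When $T(M)=M$ and $T(N)=N$, the spectrum of $T$ misses $\mathbb{T}$ and $T$ is \emph{hyperbolic}. In finite dimensions the two inclusions are forced to be equalities. In infinite dimensions $T$ may move vectors from $N$ into $M$.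

\begin{example}\label{ex:shift}
On $\ell_2(\mathbb{Z})$ let $(Tx)_{n-1}=w_nx_n$ with $w_n=2$ for $n\ge1$ and $w_n=\frac12$ for $n\le0$. Let $M$ and $N$ consist of the sequences supported on $n\le-1$ and on $n\ge0$. Then $T$ maps $M$ into $M$ and halves norms there, and $T^{-1}$ does the same on $N$. So $T$ is generalized hyperbolic. It is not hyperbolic: for each $\mu\in\mathbb{T}$ the sequence $(2^{-|n|}\mu^n)_n$ is an eigenvector with eigenvalue $\mu$.
\end{example}

It is known that every generalized hyperbolic operator is structurally stable. This covers the invertible hyperbolic operators. It also covers the bilateral weighted backward shifts $(B_wx)_{n-1}=w_nx_n$ on $\ell_p(\mathbb{Z})$, $1\le p<\infty$, or $c_0(\mathbb{Z})$ with bounded weights, $\inf_n|w_n|>0$, and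
\[
\lim_{n\to\infty}\sup_{k\in\mathbb{N}}|w_{-k}\cdots w_{-k-n}|^{1/n}<1,\qquad \lim_{n\to\infty}\inf_{k\in\mathbb{N}}|w_k\cdots w_{k+n}|^{1/n}>1 ,
\]
which are generalized hyperbolic but not hyperbolic. The following problem is posed in \cite{BM}.

\begin{quote}
\emph{Is every structurally stable invertible bounded linear operator on a Banach space generalized hyperbolic?}
\end{quote}

In dimension one the answer is yes. Let $X$ be the scalar field and $Tx=\lambda x$, which is generalized hyperbolic exactly when $|\lambda|\ne1$. Suppose $|\lambda|=1$, let $\rho$ be the nearest point map onto $\{|x|\le1\}$, and let $\varphi=-\varepsilon\lambda\rho$ with $0<\varepsilon<1$, so that $\|\varphi\|_\infty\le\varepsilon$ and $\operatorname{Lip}(\varphi)\le\varepsilon$. Near $0$ the map $T+\varphi$ is multiplication by $(1-\varepsilon)\lambda$, so it has nonconstant forward orbits that converge to a fixed point. The isometry $T$ has none. One is led to guess that in general stability can only come from a contracting and an expanding subspace that together span $X$.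

The guess is wrong, because stability can be derived from much less than a pair of subspaces.

\begin{definition}\label{def:splitting}
Let $T$ be an invertible bounded operator on $X$. A \emph{Lipschitz splitting} for $T$ is a map $P:X\to X$, not necessarily linear, with $P(0)=0$ and
\[
\kappa:=\sum_{k\ge0}\operatorname{Lip}(T^kP)+\sum_{k\ge1}\operatorname{Lip}\bigl(T^{-k}(I-P)\bigr)<\infty .
\]
The number $\kappa$ is its \emph{constant}. It is a \emph{linear splitting} if $P$ is bounded and linear.
\end{definition}

Every operator with a Lipschitz splitting is structurally stable (Theorem~\ref{thm:stability}), while the generalized hyperbolic operators are those with a splitting that is linear, idempotent and compatible with $T$ (Lemma~\ref{lem:GH}). There is room between the two conditions, for two independent reasons.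

\begin{theorem}\label{thm:main}
Over $\mathbb{R}$ and over $\mathbb{C}$ there is an invertible bounded operator on a Banach space that is structurally stable but not generalized hyperbolic.
\end{theorem}

\begin{theorem}\label{thm:separable}
There is an invertible bounded operator $T$ on a separable, superreflexive complex Banach space which has a linear splitting, hence is structurally stable, but is not generalized hyperbolic. Moreover, $T$ is a direct summand of a generalized hyperbolic operator.
\end{theorem}

Theorem~\ref{thm:main} settles the problem. Its proof, in Sections~\ref{sec:stability} and~\ref{sec:coupled}, is elementary: we build a weighted shift that has a splitting of the same regularity, Lipschitz or linear, as the right inverse of a given quotient map, and we use a quotient map with a Lipschitz but no linear right inverse. On reflexive spaces a Lipschitz splitting can be averaged to a linear one (Theorem~\ref{thm:reflexive}), so a different mechanism is needed there. Section~\ref{sec:bundle} finds it. A complex operator has a linear splitting exactly when all $T-\mu$, $\mu\in\mathbb{T}$,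 are right invertible, and it is then generalized hyperbolic exactly when the eigenspaces $\ker(T-\mu)$ form a trivial bundle over $\mathbb{T}$. Section~\ref{sec:twisted} realizes a nontrivial bundle and proves Theorem~\ref{thm:separable}. On Hilbert spaces both mechanisms disappear (Theorem~\ref{thm:hilbert}).

We write $\mathcal{L}(X,Y)$ for the bounded linear operators with the norm topology, $\mathcal{L}(X)=\mathcal{L}(X,X)$, and $GL(X)$ for the invertible elements of $\mathcal{L}(X)$. The isomorphisms form an open subset of $\mathcal{L}(X,Y)$ on which inversion is continuous; in particular the connected components of $GL(X)$ are path connected.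

\section{Lipschitz splittings and structural stability}\label{sec:stability}

An orbit $(x_n)_{n\in\mathbb{Z}}$ of $T+\varphi$ satisfies $x_{n+1}-Tx_n=\varphi(x_n)$, with a bounded right side. To compare it with an orbit of $T$ we need a bounded sequence $u$ with the same defect, since $x-u$ is then an orbit of $T$ at bounded distance from $x$. So the basic task is to solve
\begin{equation}\label{eq:defect}
u_{n+1}-Tu_n=z_n\qquad(n\in\mathbb{Z})
\end{equation}
in $\ell_\infty(\mathbb{Z},X)$, the bounded $X$-valued sequences with the supremum norm.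

Take first a single impulse: $z_0=z$ and $z_n=0$ for $n\neq0$. A solution is an orbit of $T$ for $n\ge1$ and an orbit of $T$ for $n\le0$, with a jump in between:
\[
u_n=T^{n-1}a\quad(n\ge1),\qquad u_n=-T^{n-1}b\quad(n\le0),\qquad a+b=z .
\]
A decaying solution is therefore the same as a decomposition $z=a+b$ in which $a$ decays in the future and $b$ in the past. For multiplication by $\frac12$ on $\mathbb{R}$ one takes $a=z$, and for multiplication by $2$ one takes $b=z$. A splitting is a rule $a=P(z)$, $b=z-P(z)$, and the condition $\kappa<\infty$ allows us to add up the responses to the impulses at all times. Adding them uses the linearity of $T$, and nothing about $P$.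

\begin{lemma}\label{lem:green}
Let $P$ be a Lipschitz splitting for $T$ with constant $\kappa$. For $z\in\ell_\infty(\mathbb{Z},X)$ put
\[
(Gz)_n=\sum_{k\ge0}T^kP(z_{n-1-k})-\sum_{k\ge1}T^{-k}(I-P)(z_{n-1+k}).
\]
Then $G$ maps $\ell_\infty(\mathbb{Z},X)$ to itself, $G(0)=0$, $\operatorname{Lip}(G)\le\kappa$, the map $G$ commutes with the shift of sequences, and $u=Gz$ solves \eqref{eq:defect}.
\end{lemma}

\begin{proof}
The maps $T^kP$ and $T^{-k}(I-P)$ vanish at $0$, so the terms of the two series have norm at most $\operatorname{Lip}(T^kP)\|z\|_\infty$ and $\operatorname{Lip}(T^{-k}(I-P))\|z\|_\infty$. Hence the series converge absolutely and $\|Gz\|_\infty\le\kappa\|z\|_\infty$. The same termwise bound applied to differences gives $\operatorname{Lip}(G)\le\kappa$. The formula depends on $n$ only through the indices of $z$, so $G$ commutes with the shift. Applying $T$ term by term and renumbering,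
\[
T(Gz)_n=\sum_{k\ge1}T^{k}P(z_{n-k})-\sum_{k\ge0}T^{-k}(I-P)(z_{n+k}),
\]
whereas $(Gz)_{n+1}=\sum_{k\ge0}T^kP(z_{n-k})-\sum_{k\ge1}T^{-k}(I-P)(z_{n+k})$. In the difference only the two terms with $k=0$ survive, and they add up to $P(z_n)+(I-P)(z_n)=z_n$.
\end{proof}

\begin{theorem}\label{thm:stability}
If $T$ has a Lipschitz splitting with constant $\kappa$, then $T$ is structurally stable. More precisely, if $\varphi:X\to X$ is bounded and Lipschitz with $\kappa\operatorname{Lip}(\varphi)<1$ and $\|T^{-1}\|\operatorname{Lip}(\varphi)<1$, then there is a homeomorphism $h$ of $X$ with $h\circ(T+\varphi)=T\circ h$ and $\|h-I\|_\infty\le\kappa\|\varphi\|_\infty$.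
\end{theorem}

\begin{proof}
Let $f=T+\varphi$. We construct a bijection between the two-sided orbits of $f$ and those of $T$, and read off $h$ at time $0$.

\emph{The map $f$ is a homeomorphism.} For fixed $y$, the solutions of $f(x)=y$ are the fixed points of $x\mapsto T^{-1}(y-\varphi(x))$, a contraction because $\|T^{-1}\|\operatorname{Lip}(\varphi)<1$. So $f$ is bijective. The inequality $\|f(x)-f(x')\|\ge(\|T^{-1}\|^{-1}-\operatorname{Lip}(\varphi))\|x-x'\|$ shows that $f^{-1}$ is continuous.

\emph{A bijection of orbit spaces.} Let $\mathcal{O}_f$ and $\mathcal{O}_T$ be the sets of two-sided orbits; each is identified with $X$ by $x\mapsto x_0$. Orbits are in general unbounded, but $\varphi$ is bounded, so for any sequence $x$ in $X$ the sequence $\varphi(x):=(\varphi(x_n))_n$ lies in the domain of $G$. For $x\in\mathcal{O}_f$ put $H(x)=x-G\varphi(x)$. Both $x$ and $G\varphi(x)$ solve \eqref{eq:defect} with right side $\varphi(x)$, so $H(x)\in\mathcal{O}_T$.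

Let $y\in\mathcal{O}_T$. The set $y+\ell_\infty(\mathbb{Z},X)$ is a complete metric space under $\|x-x'\|_\infty$, and $x\mapsto y+G\varphi(x)$ maps it to itself with Lipschitz constant at most $\kappa\operatorname{Lip}(\varphi)<1$. Let $x$ be the unique fixed point. By Lemma~\ref{lem:green}, $x_{n+1}-Tx_n=\varphi(x_n)$, so $x\in\mathcal{O}_f$ and $H(x)=y$. Conversely, any $x\in\mathcal{O}_f$ with $H(x)=y$ satisfies $x=y+G\varphi(x)\in y+\ell_\infty(\mathbb{Z},X)$, so it is this fixed point. Thus $H:\mathcal{O}_f\to\mathcal{O}_T$ is a bijection, and it commutes with the shift because $G$ does. The shift corresponds to $f$ on $\mathcal{O}_f$ and to $T$ on $\mathcal{O}_T$. Hence $h(x)=\bigl(H((f^nx)_n)\bigr)_0$ is a bijection of $X$ with $h\circ f=T\circ h$, and $\|h(x)-x\|\le\|G\varphi((f^nx)_n)\|_\infty\le\kappa\|\varphi\|_\infty$.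

\emph{Continuity of $h$.} Written out,
\[
h(x)=x-\sum_{k\ge0}T^kP\varphi(f^{-k-1}x)+\sum_{k\ge1}T^{-k}(I-P)\varphi(f^{k-1}x).
\]
The terms are continuous in $x$ and bounded by $\|\varphi\|_\infty$ times the terms of the series for $\kappa$, so the series converge uniformly.

\emph{Continuity of $h^{-1}$.} The map $y\mapsto(T^ny)_n$ need not be continuous for the supremum distance, so the dependence on $y$ does not come from a fixed point theorem with parameters. We follow the iteration one coordinate at a time. Let $x^{(0)}(y)=(T^ny)_n$ and $x^{(j+1)}(y)=(T^ny)_n+G\varphi(x^{(j)}(y))$. If every coordinate of $x^{(j)}(y)$ is continuous in $y$, then every coordinate of $x^{(j+1)}(y)$ is $T^ny$ plus a uniformly convergent series of continuous maps, hence continuous. Moreover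
\[
\|x^{(j+1)}(y)-x^{(j)}(y)\|_\infty\le(\kappa\operatorname{Lip}(\varphi))^j\,\kappa\|\varphi\|_\infty
\]
for all $y$. So $h^{-1}(y)=\lim_jx^{(j)}_0(y)$ is a uniform limit of continuous maps.
\end{proof}

The next lemma locates the generalized hyperbolic operators among those covered by Theorem~\ref{thm:stability}, and so recovers their structural stability.

\begin{lemma}\label{lem:GH}
An invertible bounded operator $T$ is generalized hyperbolic if and only if it has a linear splitting $P$ with $P^2=P$, $T(\operatorname{ran}P)\subset\operatorname{ran}P$ and $T^{-1}(\ker P)\subset\ker P$.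
\end{lemma}

\begin{proof}
If $X=M\oplus N$ is as in the definition, let $P$ be the projection onto $M$ along $N$, which is bounded by the closed graph theorem. Then $\|T^kP\|\le\|(T|_M)^k\|\,\|P\|$ and $\|T^{-k}(I-P)\|\le\|(T^{-1}|_N)^k\|\,\|I-P\|$ are summable by \eqref{eq:radius}. Conversely, given $P$, let $M=\operatorname{ran}P$ and $N=\ker P$. Then $\|(T|_M)^k\|\le\|T^kP\|\to0$ and $\|(T^{-1}|_N)^k\|\le\|T^{-k}(I-P)\|\to0$, and \eqref{eq:radius} applies.
\end{proof}

In the opposite direction, constant perturbations give a necessary condition.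

\begin{proposition}\label{prop:necessary}
If $T$ is structurally stable, then $I-T$ is surjective.
\end{proposition}

\begin{proof}
For $\|v\|\le\varepsilon$ the map $x\mapsto Tx+v$ is conjugate to $T$, which fixes $0$. So $x=Tx+v$ for some $x$, and $\operatorname{ran}(I-T)$ contains a ball around $0$.
\end{proof}

\section{A shift that splits only nonlinearly}\label{sec:coupled}

In this section the scalars are $\mathbb{R}$ or $\mathbb{C}$. We want an operator for which choosing a splitting amounts to choosing a right inverse of a given surjection $\pi:V\to Q$.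

\subsection*{The coupled shift}
Consider two backward shifts, one on $V$-valued and one on $Q$-valued sequences, with the weights
\[
\begin{array}{c|ccc}
 & n\le-1 & n=0 & n\ge1\\ \hline
V & \frac12 & 1 & 2\\[2pt]
Q & 2 & 1 & \frac12
\end{array}
\]
The first shift is of the kind in Example~\ref{ex:shift}: an entry decays both when it travels far to the left under $T$ and when it travels far to the right under $T^{-1}$. In the second shift an entry grows in both directions. For scalar $Q$ the second shift is not structurally stable: the functional $y\mapsto\sum_{n\ge0}2^{-n}y_n+\sum_{j\ge1}2^{-(j-1)}y_{-j}$ takes the same value at $y$ and at the image of $y$, so the condition of Proposition~\ref{prop:necessary} fails. We couple the two shifts at the single index $0$ by the weight $w_0(v,q)=(v,q-\pi v)$, so that the room available in the first repairs the defect of the second.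

To see the repair, place the vector $(0,q)$ at index $0$ and ask for a decomposition $(0,q)=(v,q_1)+(-v,q_2)$ into a part that decays in the future and a part that decays in the past. Under $T^{-1}$ the second part travels to the right and its $Q$-component doubles at each step, so $q_2=0$ and $q_1=q$. Under $T$ the first part becomes $(v,q-\pi v)$ at index $-1$, and from then on the $Q$-component doubles at each step, so $\pi v=q$. Conversely, if $\pi v=q$, then both parts are halved at each further step. So a splitting must choose a preimage $v=s(q)$ of each $q$, and the choice is as regular as the splitting.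

The other indices reduce to this one. Let $(v,q)$ sit at index $n\ge0$. Its $Q$-component cannot be sent to the past, so it goes to the future and reaches index $0$ as $2^{-n}q$. There it must be accompanied by $s(2^{-n}q)$, which at index $n$ was
\[
s_n(q):=2^{-n}s(2^{-n}q).
\]
At index $-j\le-1$ the $Q$-component must be sent to the past. It reaches index $-1$ as $q'=2^{-(j-1)}q$, and the next map $w_0^{-1}(v,q)=(v,q+\pi v)$ cancels it if it is accompanied by $-s(q')$, which at index $-j$ was $-s_{j-1}(q)$. This dictates the maps $P_n$ in the proof below.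

\begin{theorem}\label{thm:coupled}
Let $\pi:V\to Q$ be a bounded linear surjection of Banach spaces having a Lipschitz right inverse $s$ with $s(0)=0$. Let $E=V\oplus Q$ with the max norm, and let $X=\ell_p(\mathbb{Z},E)$, $1\le p<\infty$, or $X=c_0(\mathbb{Z},E)$. Define $(Tx)_{n-1}=w_nx_n$, where
\[
w_n(v,q)=\begin{cases}(2v,\frac12q) & n\ge1,\\ (v,q-\pi v) & n=0,\\ (\frac12v,2q) & n\le-1.\end{cases}
\]
Then $T$ is an invertible bounded operator which is structurally stable, and $T$ is generalized hyperbolic if and only if $\pi$ has a bounded linear right inverse.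
\end{theorem}

\begin{proof}
The operators $w_n$ and $w_n^{-1}$ are uniformly bounded, so $T$ is bounded with bounded inverse $(T^{-1}x)_{n+1}=w_{n+1}^{-1}x_n$.

\emph{Step 1: a Lipschitz splitting.} Let $L=\max(1,\operatorname{Lip}(s))$, so that $\operatorname{Lip}(s_n)\le L4^{-n}$. Put $(Px)_n=P_n(x_n)$, where
\[
P_n(v,q)=(s_n(q),q)\quad(n\ge0),\qquad P_{-j}(v,q)=(v+s_{j-1}(q),0)\quad(j\ge1).
\]
If $x_n=(v,q)$, then $T^kPx$ has the entry $a_{n,k}=w_{n-k+1}\cdots w_nP_n(v,q)$ at index $n-k$, and $T^{-k}(I-P)x$ has the entry $b_{n,k}=w_{n+k}^{-1}\cdots w_{n+1}^{-1}(I-P_n)(v,q)$ at index $n+k$. We show that $a_{n,k}$ and $b_{n,k}$, as functions of $(v,q)$, have Lipschitz constant at most $2L2^{-k}$.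

For $n\ge0$ and $0\le k\le n$ only weights with index $\ge1$ act, and $a_{n,k}=(2^ks_n(q),2^{-k}q)$. The constant is at most $\max(L2^{k-2n},2^{-k})\le L2^{-k}$. At $k=n$ the entry is $(s(q'),q')$ with $q'=2^{-n}q$, and $w_0$ sends it to $(s(q'),0)$ since $\pi s(q')=q'$. Each later weight halves it, so for $k\ge n+1$ we have $a_{n,k}=(2^{-(k-n-1)}s(2^{-n}q),0)$, with constant at most $L2^{-(k-n-1)-n}=2L2^{-k}$. For $n=-j\le-1$ we have $a_{n,k}=(2^{-k}(v+s_{j-1}(q)),0)$, with constant at most $(1+L)2^{-k}$.

For $n\ge0$ we have $b_{n,k}=(2^{-k}(v-s_n(q)),0)$, with constant at most $(1+L)2^{-k}$. For $n=-j$ we start from $(I-P_n)(v,q)=(-s_{j-1}(q),q)$. If $0\le k\le j-1$, only weights with index $\le-1$ are inverted, and $b_{n,k}=(-2^ks_{j-1}(q),2^{-k}q)$ has constant at most $\max(L2^{k-2(j-1)},2^{-k})\le L2^{-k}$. At $k=j-1$ the entry is $(-s(q'),q')$ with $q'=2^{-(j-1)}q$, and $w_0^{-1}$ sends it to $(-s(q'),0)$. So for $k\ge j$ we have $b_{n,k}=(-2^{-(k-j)}s(2^{-(j-1)}q),0)$, with constant at most $2L2^{-k}$.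

All these maps vanish at $0$ because $s(0)=0$. A map that acts coordinatewise, up to a fixed shift of the index, by maps vanishing at $0$ with Lipschitz constants at most $c$, sends $X$ into $X$ and has Lipschitz constant at most $c$. Hence $P$ is a Lipschitz splitting with $\kappa\le4L+2L=6L$, and $T$ is structurally stable by Theorem~\ref{thm:stability}.

\emph{Step 2: a linear splitting gives a linear right inverse.} Let $\Pi$ be any linear splitting for $T$; by Lemma~\ref{lem:GH} there is one if $T$ is generalized hyperbolic. For $q\in Q$ let $x\in X$ have the entry $(0,q)$ at index $0$ and zeros elsewhere. Let $(v,q_1)$ and $(-v,q_2)$ be the entries at index $0$ of $\Pi x$ and $x-\Pi x$, so that $q_1+q_2=q$. Then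
\[
(T^k\Pi x)_{-k}=\bigl(2^{-(k-1)}v,\,2^{k-1}(q_1-\pi v)\bigr),\qquad (T^{-k}(x-\Pi x))_{k}=\bigl(-2^{-k}v,\,2^kq_2\bigr)
\]
for $k\ge1$, and both tend to $0$. So $q_1=\pi v$, $q_2=0$ and $\pi v=q$. The map $q\mapsto v$ is bounded and linear because $\Pi$ is.

\emph{Step 3: a linear right inverse makes $T$ generalized hyperbolic.} Run Step 1 with a bounded linear right inverse $s$. Then $s_n=4^{-n}s$, each $P_n$ is a linear idempotent, and for $n\ge0$, $j\ge1$,
\begin{align*}
\operatorname{ran}P_n&=\{(4^{-n}sq,q):q\in Q\}, & \ker P_n&=V\oplus0,\\
\operatorname{ran}P_{-j}&=V\oplus0, & \ker P_{-j}&=\{(-4^{-(j-1)}sq,q):q\in Q\}.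
\end{align*}
We have $w_n\operatorname{ran}P_n\subset\operatorname{ran}P_{n-1}$ for all $n$: for $n\ge1$, $w_n(4^{-n}sq,q)=(4^{-(n-1)}s(q/2),q/2)$; for $n=0$, $w_0(sq,q)=(sq,0)$; and for $n\le-1$, $w_n$ preserves $V\oplus0$. We have $w_{n+1}^{-1}\ker P_n\subset\ker P_{n+1}$ for all $n$: for $n\ge0$, $w_{n+1}^{-1}$ preserves $V\oplus0$; for $n=-1$, $w_0^{-1}(-sq,q)=(-sq,0)$; and for $n=-j\le-2$, $w_{n+1}^{-1}(-4^{-(j-1)}sq,q)=(-4^{-(j-2)}s(q/2),q/2)$. So $P$ satisfies the conditions of Lemma~\ref{lem:GH}.
\end{proof}

\subsection*{A quotient map with a Lipschitz but no linear right inverse}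
The following example is from \cite{AL}; we include a complete proof. For a set $\Gamma$, $c_0(\Gamma)$ is the closure in the supremum norm of the finitely supported scalar functions on $\Gamma$, with unit vectors $e_\gamma$. Its dual is $\ell_1(\Gamma)$, whose elements have countable support.

\begin{proposition}\label{prop:AL}
There is a bounded linear surjection $\pi:V\to Q$ of Banach spaces that has a Lipschitz right inverse $s$ with $s(0)=0$ but no bounded linear right inverse.
\end{proposition}

\begin{proof}
Let $\{A_\gamma\}_{\gamma\in\Gamma}$ be an uncountable family of infinite subsets of $\mathbb{N}$ with finite pairwise intersections. For instance, identify $\mathbb{N}$ with the rationals and choose, for each real $\gamma$, a sequence of distinct rationals converging to $\gamma$. Let $V$ be the closed linear span in $\ell_\infty$ of $c_0$ and the indicators $\chi_{A_\gamma}$, and let $Q=c_0(\Gamma)$.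

For $x\in\ell_\infty$ we have $\operatorname{dist}(x,c_0)=\limsup_n|x(n)|$. Finitely many of the sets $A_\gamma$ are pairwise disjoint outside a finite set and remain infinite there, so for finite sums $\operatorname{dist}(\sum a_\gamma\chi_{A_\gamma},c_0)=\max|a_\gamma|$. Therefore $e_\gamma\mapsto\chi_{A_\gamma}+c_0$ extends to an isometry of $Q$ into $V/c_0$. Its range is closed and dense, so it is onto. Let $\pi:V\to Q$ be the resulting quotient map; $\pi\chi_{A_\gamma}=e_\gamma$ and $\ker\pi=c_0$.

\emph{A Lipschitz right inverse.} The obvious lift $a\mapsto\sum a_\gamma\chi_{A_\gamma}$ of finitely supported $a$ adds up the coefficients of all sets that contain a given point $n$, and their number is not under control. Replacing the sum by a supremum restores control and changes only finitely many coordinates. For $0\le a\in c_0(\Gamma)$ let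
\[
s_+(a)(n)=\sup\bigl(\{0\}\cup\{a_\gamma:n\in A_\gamma\}\bigr).
\]
Then $\|s_+(a)-s_+(b)\|_\infty\le\|a-b\|_\infty$. If $a$ has finite support, then $s_+(a)$ agrees with $\sum a_\gamma\chi_{A_\gamma}$ outside a finite set, so $s_+(a)\in V$ and $\pi s_+(a)=a$. Both statements pass to all $a\ge0$ by density, since $V$ is closed and $s_+$ and $\pi$ are continuous. For real $a$ put $s(a)=s_+(a^+)-s_+(a^-)$, which has Lipschitz constant at most $2$. For complex scalars put $s(a)=s(\operatorname{Re}a)+is(\operatorname{Im}a)$. Then $\pi s(a)=a$, $s(0)=0$ and $\operatorname{Lip}(s)\le4$.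

\emph{No linear right inverse.} Let $\rho:c_0(\Gamma)\to V\subset\ell_\infty$ be bounded and linear. For each $n\in\mathbb{N}$ the functional $a\mapsto\rho(a)(n)$ is given by an element of $\ell_1(\Gamma)$ and has countable support. Since $\Gamma$ is uncountable, some $\gamma$ lies outside all these supports. Then $\rho(e_\gamma)=0$, so $\pi\rho(e_\gamma)\ne e_\gamma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Theorem~\ref{thm:coupled} to the map $\pi$ of Proposition~\ref{prop:AL}.
\end{proof}

\begin{remark}\label{rem:nolinear}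
By Step 2 of the proof of Theorem~\ref{thm:coupled}, this operator has no linear splitting at all. Its space contains $c_0(\Gamma)$ with $\Gamma$ uncountable, so it is neither separable nor reflexive.
\end{remark}

\section{Linear splittings and the kernel bundle}\label{sec:bundle}

From now on the scalars are complex and $T$ is an invertible bounded operator on a complex Banach space $X$. We ask what separates a linear splitting from an idempotent, invariant one. Testing \eqref{eq:defect} on $z_n=\mu^nv$ and $u_n=\mu^nu$ with $\mu\in\mathbb{T}$ gives $(\mu-T)u=v$, so the natural object is the family of operators $T-\mu$, $\mu\in\mathbb{T}$.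

\subsection*{Tools}
Let $\mathcal{E}$ be a complex Banach space. A continuous $\Psi:\mathbb{T}\to\mathcal{E}$ has Fourier coefficients $\Psi_k=\frac1{2\pi}\int_0^{2\pi}\Psi(e^{it})e^{-ikt}\,dt$. By Fej\'er's theorem the Ces\`aro means of $\sum\Psi_k\mu^k$ converge to $\Psi$ uniformly, so $\Psi$ is a uniform limit on $\mathbb{T}$ of \emph{Laurent polynomials} $\sum_{|k|\le m}a_k\mu^k$, $a_k\in\mathcal{E}$. If $\Psi$ is analytic on $\{\rho^{-1}<|\mu|<\rho\}$, then $\Psi(\mu)=\sum\Psi_k\mu^k$ there, and Cauchy's estimates give $\|\Psi_k\|\le C_rr^{-|k|}$ for every $1<r<\rho$.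

\begin{lemma}\label{lem:patch}
Let $A:\mathbb{T}\to\mathcal{L}(Y,Z)$ be continuous. If each $A(\mu)$ has a bounded right inverse, there is a continuous $R:\mathbb{T}\to\mathcal{L}(Z,Y)$ with $A(\mu)R(\mu)=I$ for all $\mu$. The same holds for left inverses.
\end{lemma}

\begin{proof}
If $A(\mu_0)R_0=I$, then $A(\mu)R_0$ is invertible for $\mu$ near $\mu_0$, and $R_0(A(\mu)R_0)^{-1}$ is a continuous right inverse there. Cover $\mathbb{T}$ by finitely many such neighborhoods and combine the local right inverses by a continuous partition of unity; a convex combination of right inverses of $A(\mu)$ is a right inverse. For left inverses use $(C_0A(\mu))^{-1}C_0$, where $C_0A(\mu_0)=I$.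
\end{proof}

\begin{lemma}\label{lem:idempotents}
For idempotents $p,q\in\mathcal{L}(Y)$ put $S(q,p)=qp+(I-q)(I-p)$. If $\|q-p\|(2\|p\|+1)<1$, then $S=S(q,p)$ is invertible and $SpS^{-1}=q$; in particular $S$ maps $\operatorname{ran}p$ onto $\operatorname{ran}q$.
\end{lemma}

\begin{proof}
Expanding, $S-I=2qp-q-p=(q-p)(2p-I)$, which has norm less than $1$. Also $Sp=qp=qS$.
\end{proof}

Finally, two telescoping identities. For $x\in X$ and $\mu\in\mathbb{T}$,
\begin{align}
(T-\mu)\Bigl(-\sum_{k\ge0}\mu^{-k-1}T^kx\Bigr)&=x\quad\text{if }\sum_{k\ge0}\|T^kx\|<\infty,\label{eq:forward}\\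
(T-\mu)\Bigl(\sum_{k\ge1}\mu^{k-1}T^{-k}x\Bigr)&=x\quad\text{if }\sum_{k\ge1}\|T^{-k}x\|<\infty.\label{eq:backward}
\end{align}
The left sides equal $\sum_{k\ge0}(\mu^{-k}T^kx-\mu^{-k-1}T^{k+1}x)$ and $\sum_{k\ge1}(\mu^{k-1}T^{-(k-1)}x-\mu^kT^{-k}x)$.

\subsection*{Linear splittings are right inverses}
A linear splitting and a right inverse of $T-\mu$ with summable Fourier coefficients determine each other. The passage from the right inverse to the splitting will be used twice.

\begin{lemma}\label{lem:laurent}
Let $R(\mu)=\sum R_k\mu^k$ be an analytic $\mathcal{L}(X)$-valued function on an annulus around $\mathbb{T}$ with $(T-\mu)R(\mu)=I$. Then $P=-R_{-1}$ is a linear splitting for $T$, and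
\[
T^kP=-R_{-1-k}\quad(k\ge0),\qquad T^{-k}(I-P)=R_{k-1}\quad(k\ge1).
\]
\end{lemma}

\begin{proof}
Comparing coefficients of $\mu^k$ gives $TR_k-R_{k-1}=0$ for $k\ne0$ and $TR_0-R_{-1}=I$. The equations with $k\le-1$ give $R_{-1-k}=T^kR_{-1}$ for $k\ge0$. The equation with $k=0$ reads $R_0=T^{-1}(I-P)$, and those with $k\ge1$ give $R_k=T^{-1}R_{k-1}$. Hence $\kappa=\sum_k\|R_k\|<\infty$.
\end{proof}

\begin{theorem}\label{thm:linear}
$T$ has a linear splitting if and only if $T-\mu$ is right invertible in $\mathcal{L}(X)$ for all $\mu\in\mathbb{T}$. In that case $T$ is structurally stable.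
\end{theorem}

\begin{proof}
If $P$ is a linear splitting, the series $R(\mu)=-\sum_{k\ge0}\mu^{-k-1}T^kP+\sum_{k\ge1}\mu^{k-1}T^{-k}(I-P)$ converge in norm, and $(T-\mu)R(\mu)=P+(I-P)=I$ by \eqref{eq:forward} and \eqref{eq:backward}.

Conversely, suppose each $T-\mu$ is right invertible. Lemma~\ref{lem:patch} gives a continuous right inverse $R^0$ on $\mathbb{T}$, but continuity does not make its Fourier coefficients summable. We approximate and then correct. Choose a Laurent polynomial $R^1$ so close to $R^0$ that $\|(T-\mu)R^1(\mu)-I\|<1$ on $\mathbb{T}$. By compactness this inequality persists on an annulus around $\mathbb{T}$, and there $R(\mu)=R^1(\mu)\bigl((T-\mu)R^1(\mu)\bigr)^{-1}$ is an analytic right inverse. Apply Lemma~\ref{lem:laurent} and Theorem~\ref{thm:stability}.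
\end{proof}

\subsection*{Generalized hyperbolicity is triviality of the kernel bundle}
Suppose that all $T-\mu$ are right invertible and let $R^0$ be a continuous right inverse. Then $p(\mu)=I-R^0(\mu)(T-\mu)$ satisfies $(T-\mu)p(\mu)=0$ and fixes $\ker(T-\mu)$ pointwise, so it is a continuous family of projections onto the eigenspaces $\ker(T-\mu)$. By Lemma~\ref{lem:idempotents} nearby eigenspaces can be identified continuously. We call the family $\{\ker(T-\mu)\}_{\mu\in\mathbb{T}}$ the \emph{kernel bundle} of $T$, and we call it \emph{trivial} if there are a Banach space $K$ and a norm-continuous $F:\mathbb{T}\to\mathcal{L}(K,X)$ with each $F(\mu)$ injective with range $\ker(T-\mu)$.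

In Example~\ref{ex:shift} the bundle is trivialized by $F(\mu)\lambda=\lambda(2^{-|n|}\mu^n)_n$, $\lambda\in\mathbb{C}$. The hyperplane $W=\{x:x_0=0\}$ is a complement of all the eigenspaces at once, and $W=M\oplus T^{-1}N$. The next theorem shows that this is the general picture.

\begin{theorem}\label{thm:bundle}
The following are equivalent.
\begin{enumerate}
\item[(i)] $T$ is generalized hyperbolic.
\item[(ii)] There is a closed subspace $W\subset X$ such that $(T-\mu)|_W:W\to X$ is bijective for all $\mu\in\mathbb{T}$.
\item[(iii)] $T-\mu$ is right invertible for all $\mu\in\mathbb{T}$, and the kernel bundle of $T$ is trivial.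
\end{enumerate}
\end{theorem}

\begin{proof}
(i)$\Rightarrow$(ii). Let $W=M\oplus T^{-1}N$. It is closed, because $T^{-1}N$ is a closed subspace of $N$ and the sum $M\oplus N$ is topological. Every element of $W$ is uniquely $m+T^{-1}n$ with $m\in M$, $n\in N$, and
\[
(T-\mu)(m+T^{-1}n)=(T|_M-\mu)m+(I-\mu T^{-1}|_N)n .
\]
For $\mu\in\mathbb{T}$ the operators $T|_M-\mu$ on $M$ and $I-\mu T^{-1}|_N=\mu(\mu^{-1}-T^{-1}|_N)$ on $N$ are bijective, since the two spectra lie in $\mathbb{D}$.

(ii)$\Rightarrow$(i). By the open mapping theorem $(T-\mu)|_W$ is an isomorphism of $W$ onto $X$ for $\mu\in\mathbb{T}$, hence for $\mu$ in an annulus around $\mathbb{T}$, and $R(\mu)=((T-\mu)|_W)^{-1}$ is analytic there. Lemma~\ref{lem:laurent} gives the linear splitting $P=-R_{-1}$. We must show that $P$ is idempotent and invariant. Two features of this particular right inverse make it so: the coefficients $R_k$ take values in $W$, being integrals of $W$-valued functions, and $R(\mu)x$ is the \emph{only} solution in $W$ of $(T-\mu)u=x$. Define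
\begin{align*}
M&=\Bigl\{x: T^kx\in W\text{ for all }k\ge0,\ \textstyle\sum_{k\ge0}\|T^kx\|<\infty\Bigr\},\\
N&=\Bigl\{x: T^{-k}x\in W\text{ for all }k\ge1,\ \textstyle\sum_{k\ge1}\|T^{-k}x\|<\infty\Bigr\}.
\end{align*}
The definitions show that $TM\subset M$ and $T^{-1}N\subset N$. The formulas of Lemma~\ref{lem:laurent} give $\operatorname{ran}P\subset M$ and $\operatorname{ran}(I-P)\subset N$. If $x\in M$, then $-\sum_{k\ge0}\mu^{-k-1}T^kx$ lies in $W$, so by \eqref{eq:forward} and uniqueness it equals $R(\mu)x$ on $\mathbb{T}$; the coefficient of $\mu^{-1}$ gives $R_{-1}x=-x$, that is, $Px=x$. Hence $P^2=P$ and $M=\operatorname{ran}P$. If $x\in N$, then by \eqref{eq:backward} and uniqueness $R(\mu)x=\sum_{k\ge1}\mu^{k-1}T^{-k}x$, which has no term in $\mu^{-1}$; so $Px=0$. Hence $N=\ker P$, and Lemma~\ref{lem:GH} applies.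

(ii)$\Rightarrow$(iii). The operator $R(\mu)=((T-\mu)|_W)^{-1}$ is a continuous right inverse with range $W$, so $p(\mu)=I-R(\mu)(T-\mu)$ is a continuous family of projections with range $\ker(T-\mu)$ and kernel $W$. Let $K=\ker(T-1)$ and $F(\mu)=p(\mu)|_K$. Since $X=K\oplus W$, the map $F(\mu)$ is injective and $F(\mu)K=p(\mu)X=\ker(T-\mu)$.

(iii)$\Rightarrow$(ii). We need one complement for all eigenspaces. Each $F(\mu)$ is an isomorphism of $K$ onto $\ker(T-\mu)$ by the open mapping theorem, and $\ker(T-\mu)$ is the range of a bounded projection, so $F(\mu)$ has a bounded left inverse. Lemma~\ref{lem:patch} gives a continuous $C:\mathbb{T}\to\mathcal{L}(X,K)$ with $C(\mu)F(\mu)=I$. The kernel of $C(\mu)$ is a complement of $\ker(T-\mu)$, but it depends on $\mu$. To remove the dependence, observe that $T$ acts on $\ker(T-\mu)$ as the scalar $\mu$, so that $T$ may be substituted for the variable. This requires a Laurent polynomial. Choose $\sum C_k\mu^k$ with $\|\sum_kC_k\mu^k-C(\mu)\|\,\|F(\mu)\|<1$ on $\mathbb{T}$ and put $c=\sum_kC_kT^k\in\mathcal{L}(X,K)$. Since $T^kF(\mu)=\mu^kF(\mu)$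 for all $k\in\mathbb{Z}$,
\[
\|cF(\mu)-I\|=\Bigl\|\Bigl(\sum_kC_k\mu^k-C(\mu)\Bigr)F(\mu)\Bigr\|<1 .
\]
So $cF(\mu)$ is invertible, and $F(\mu)(cF(\mu))^{-1}c$ is a projection with range $\ker(T-\mu)$ and kernel $W:=\ker c$. Thus $X=W\oplus\ker(T-\mu)$ for every $\mu\in\mathbb{T}$. It follows that $T-\mu$ is injective on $W$ and $(T-\mu)W=(T-\mu)X=X$.
\end{proof}

Transporting $\ker(T-1)$ once around the circle produces an automorphism of $\ker(T-1)$. If it can be deformed to the identity, the transport can be corrected so that it closes up.

\begin{corollary}\label{cor:connected}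
If $T-\mu$ is right invertible for all $\mu\in\mathbb{T}$ and $GL(\ker(T-1))$ is connected, then $T$ is generalized hyperbolic.
\end{corollary}

\begin{proof}
Let $p(\mu)$ be a continuous family of projections onto $\ker(T-\mu)$, as above, and write $p_t=p(e^{it})$. By uniform continuity there are $0=t_0<\dots<t_m=2\pi$ with $\|p_t-p_{t_j}\|(2\|p_{t_j}\|+1)<1$ for $t\in[t_j,t_{j+1}]$. Define $g(0)=I$ and $g(t)=S(p_t,p_{t_j})g(t_j)$ on $[t_j,t_{j+1}]$. Since $S(p,p)=I$, the map $g:[0,2\pi]\to GL(X)$ is well defined and continuous, and $g(t)p_0g(t)^{-1}=p_t$ by Lemma~\ref{lem:idempotents}. Let $K=\ker(T-1)$. As $p_{2\pi}=p_0$, the operator $g(2\pi)$ restricts to some $U\in GL(K)$. Take a path $v:[0,2\pi]\to GL(K)$ from $I$ to $U^{-1}$. Then $g(t)v(t):K\to X$ is injective with range $\ker(T-e^{it})$, and it is the inclusion of $K$ at both $t=0$ and $t=2\pi$. So $F(e^{it})=g(t)v(t)$ trivializes the kernel bundle, and Theorem~\ref{thm:bundle} applies.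
\end{proof}

The corollary applies when $\ker(T-1)$ is finite dimensional, since $GL_d(\mathbb{C})$ is connected.

\section{Reflexive spaces and Hilbert spaces}\label{sec:hilbert}

The increments $P(x+y)-P(y)$ of a Lipschitz map are bounded in $y$, and they become additive in $x$ after a translation invariant average over $y$. Recall that every abelian group $\Lambda$ has an \emph{invariant mean}: a linear functional $m$ of norm one on the bounded complex functions on $\Lambda$, with $m(1)=1$, that takes the same value on a function and on each of its translates. We write $m_y$ to indicate the variable.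

\begin{theorem}\label{thm:reflexive}
If $X$ is reflexive, then $T$ has a Lipschitz splitting if and only if it has a linear one.
\end{theorem}

\begin{proof}
Let $P$ be a Lipschitz splitting and $m$ an invariant mean on the group $(X,+)$. The term $k=0$ of $\kappa$ shows that $\operatorname{Lip}(P)<\infty$. For $x\in X$ the formula
\[
\langle x^*,P'x\rangle=m_y\langle x^*,P(x+y)-P(y)\rangle\qquad(x^*\in X^*)
\]
defines an element of $X^{**}$ of norm at most $\operatorname{Lip}(P)\|x\|$, and by reflexivity $P'x\in X$. Write $P(x+x'+y)-P(y)$ as the sum of $P(x+(x'+y))-P(x'+y)$ and $P(x'+y)-P(y)$. Invariance under translation by $x'$ gives $P'(x+x')=P'x+P'x'$. An additive map with $\|P'x\|\le\operatorname{Lip}(P)\|x\|$ is continuous, hence real linear. Replacing $x^*$ by $(T^k)^*x^*$, and using $m(1)=1$ in the second line,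
\begin{align*}
\langle x^*,T^kP'x\rangle&=m_y\langle x^*,T^kP(x+y)-T^kP(y)\rangle,\\
\langle x^*,T^{-k}(I-P')x\rangle&=m_y\langle x^*,T^{-k}(I-P)(x+y)-T^{-k}(I-P)(y)\rangle .
\end{align*}
So $\|T^kP'\|\le\operatorname{Lip}(T^kP)$ and $\|T^{-k}(I-P')\|\le\operatorname{Lip}(T^{-k}(I-P))$. Finally let $P''x=\frac12(P'x-iP'(ix))$, which is complex linear. Since $(I-P'')x=\frac12((I-P')x-i(I-P')(ix))$ and the powers of $T$ are complex linear, the same bounds hold for $P''$.
\end{proof}

Reflexivity is used only to bring the average back from $X^{**}$ to $X$, and Remark~\ref{rem:nolinear} shows that it cannot be dropped.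

A sequence $(z_n)_{n\in\mathbb{Z}}$ with $\|z_{n+1}-Tz_n\|\le\delta$ for all $n$ is a \emph{$\delta$-pseudo-orbit}. The operator $T$ has the \emph{shadowing property} if for every $\varepsilon>0$ there is $\delta>0$ such that for every $\delta$-pseudo-orbit $(z_n)$ some $y\in X$ satisfies $\|z_n-T^ny\|\le\varepsilon$ for all $n\in\mathbb{Z}$.

\begin{theorem}\label{thm:hilbert}
If $X$ is a Hilbert space, the following are equivalent.
\begin{enumerate}
\item[(i)] $T$ is generalized hyperbolic.
\item[(ii)] $T$ has a Lipschitz splitting.
\item[(iii)] $T$ has the shadowing property.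
\item[(iv)] $T-\mu$ is surjective for all $\mu\in\mathbb{T}$.
\end{enumerate}
\end{theorem}

\begin{proof}
(i)$\Rightarrow$(ii) follows from Lemma~\ref{lem:GH}.

(ii)$\Rightarrow$(iii). For a $\delta$-pseudo-orbit $z$ let $u=G\bigl((z_{n+1}-Tz_n)_n\bigr)$. By Lemma~\ref{lem:green}, $z-u$ is an orbit of $T$ and $\|u\|_\infty\le\kappa\delta$. Any $\delta>0$ with $\kappa\delta\le\varepsilon$ works.

(iii)$\Rightarrow$(iv). Take $\delta$ for $\varepsilon=1$, and let $\mu\in\mathbb{T}$ and $\|v\|\le1$. Since $T$ is invertible, the recursion $z_{n+1}=Tz_n+\delta\mu^{n+1}v$ with $z_0=0$ can be solved forward and backward. Subtracting a shadowing orbit from $z$ gives a sequence $x$ with $\|x_n\|\le1$ that satisfies the same recursion. Then $u_n=\mu^{-n}x_n$ satisfies $u_{n+1}=\mu^{-1}Tu_n+\delta v$. The averages $a_m=\frac1m\sum_{n=0}^{m-1}u_n$ lie in the unit ball, and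
\[
a_m-\mu^{-1}Ta_m=\delta v-\tfrac1m(u_m-u_0).
\]
By reflexivity a subsequence of $(a_m)$ converges weakly to some $u$, and $T$ is weakly continuous. So $(\mu-T)u=\delta\mu v$, and the range of $T-\mu$ contains a ball around $0$.

(iv)$\Rightarrow$(i). A surjective operator $A$ on a Hilbert space has the right inverse $(A|_{(\ker A)^\perp})^{-1}$. For a complex Hilbert space $K$ the group $GL(K)$ is connected: by the polar decomposition and the spectral theorem every $A\in GL(K)$ is $e^{iD}|A|$ with $D$ bounded self-adjoint and $|A|$ positive and invertible, and $e^{itD}((1-t)I+t|A|)$, $0\le t\le1$, joins $I$ to $A$ in $GL(K)$. Apply Corollary~\ref{cor:connected}.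
\end{proof}

Only the last implication uses the Hilbert space structure, and it fails for the operator of Theorem~\ref{thm:separable}, which satisfies (iv) by Theorem~\ref{thm:linear}.

We do not settle whether structural stability implies generalized hyperbolicity within the class of Hilbert space operators. By Theorem~\ref{thm:hilbert}, on a complex Hilbert space this is equivalent to asking whether structural stability forces $T-\mu$ to be surjective for every $\mu\in\mathbb{T}$; Proposition~\ref{prop:necessary} gives the case $\mu=1$.

\section{An operator with a twisted kernel bundle}\label{sec:twisted}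

By Theorems~\ref{thm:linear} and~\ref{thm:bundle}, proving Theorem~\ref{thm:separable} means finding an operator with right invertible $T-\mu$ and a nontrivial kernel bundle. We proceed in four steps. Corollary~\ref{cor:connected} tells us to start from a space $K$ with $GL(K)$ disconnected. We then build a loop of subspaces isomorphic to $K$, inside a fixed space $Y$, whose transport around the circle is an automorphism outside the identity component. We make the loop analytic. Finally we use it to cut a summand out of a $Y$-valued shift whose eigenspaces are all copies of $Y$.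

\subsection*{A disconnected general linear group}
Recall that a bounded operator is \emph{Fredholm} if it has finite dimensional kernel and closed range of finite codimension, and that its \emph{index} is the dimension of the kernel minus the codimension of the range. An operator $A$ for which $AA'-I$ and $A'A-I$ are compact for some bounded $A'$ is Fredholm. The Fredholm operators form an open set on which the index is locally constant. Pitt's theorem states that for $1\le a<b<\infty$ every bounded operator $\ell_b\to\ell_a$ is compact.

Fix $1<a<b<\infty$, let $K=\ell_a\oplus\ell_b$, and let $U$ move one coordinate from the first summand to the second: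
\[
U\bigl((x_1,x_2,\dots),(y_1,y_2,\dots)\bigr)=\bigl((x_2,x_3,\dots),(x_1,y_1,y_2,\dots)\bigr).
\]
The operator $U$ and the map that moves the coordinate back are bounded, so $U\in GL(K)$.

\begin{lemma}\label{lem:pitt}
$U$ is not in the identity component of $GL(K)$.
\end{lemma}

\begin{proof}
Write $A\in GL(K)$ and $A'=A^{-1}$ as $2\times2$ matrices. The entries $A_{12},A'_{12}:\ell_b\to\ell_a$ are compact. The upper left entries of $AA'=I$ and $A'A=I$ read $A_{11}A'_{11}=I-A_{12}A'_{21}$ and $A'_{11}A_{11}=I-A'_{12}A_{21}$. So $A_{11}$ is Fredholm, and $A\mapsto\operatorname{ind}A_{11}$ is a locally constant function on $GL(K)$. It is $0$ at $I$. It is $1$ at $U$, because $U_{11}$ is the left shift on $\ell_a$, which is surjective with a one-dimensional kernel.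
\end{proof}

The inequality $a<b$ is what makes the index available; for $a=b=2$ the space $K$ is isomorphic to a Hilbert space and the lemma is false.

\subsection*{A loop of idempotents}
Although $U$ cannot be joined to $I$, the operator $\operatorname{diag}(U,U^{-1})$ on $Y=K\oplus K$ can, by rotating one copy of $K$ into the other. Let $e=\operatorname{diag}(I,0)\in\mathcal{L}(Y)$ and, for $0\le t\le2\pi$,
\[
r(t)=\begin{pmatrix}\cos\frac t4&-\sin\frac t4\\[2pt] \sin\frac t4&\cos\frac t4\end{pmatrix},\qquad g(t)=\operatorname{diag}(U,I)\,r(t)\,\operatorname{diag}(U^{-1},I)\,r(t)^{-1}.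
\]
Then $g:[0,2\pi]\to GL(Y)$ is continuous and $g(0)=I$. Conjugation by $r(2\pi)=\bigl(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\bigr)$ exchanges the two entries of a diagonal matrix, so $g(2\pi)=\operatorname{diag}(U,U^{-1})$, which commutes with $e$. Hence
\[
p(e^{it})=g(t)\,e\,g(t)^{-1}
\]
is a well-defined continuous idempotent-valued function on $\mathbb{T}$. Its range $g(t)(K\oplus0)$ returns to $K\oplus0$ at $t=2\pi$, moved by $U$.

\subsection*{Analytic approximation}
We shall substitute a shift $B$ for the variable $\mu$. The powers of $B$ grow exponentially in both directions, so the Fourier coefficients of the loop must decay exponentially. A Laurent polynomial close to $p$ has this property but is no longer idempotent. The Riesz integral restores idempotency: if the spectrum of an operator $A$ does not meet a positively oriented circle $\gamma$, then $\frac1{2\pi i}\oint_\gamma(\zeta-A)^{-1}d\zeta$ is an idempotent.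

\begin{lemma}\label{lem:analytic}
Let $p:\mathbb{T}\to\mathcal{L}(Y)$ be continuous and idempotent-valued, and let $\eta>0$. There are $\delta>0$ and an analytic idempotent-valued function $q$ on $\Omega=\{e^{-2\delta}<|\mu|<e^{2\delta}\}$ with $\sup_{\mathbb{T}}\|q-p\|\le\eta$.
\end{lemma}

\begin{proof}
Let $\gamma$ be the circle $|\zeta-1|=\frac12$ and $C=\sup_{\mathbb{T}}(4\|p\|+2)$. For $\zeta\in\gamma$ and $\mu\in\mathbb{T}$,
\[
(\zeta-p(\mu))^{-1}=\frac{p(\mu)}{\zeta-1}+\frac{I-p(\mu)}{\zeta},
\]
which has norm at most $C$ since $|\zeta-1|=\frac12$ and $|\zeta|\ge\frac12$. As $\gamma$ encloses $1$ but not $0$, the Riesz integral of $p(\mu)$ over $\gamma$ is $p(\mu)$. Let $\eta'=\min(1/(2C),\eta/C^2)$ and let $a$ be a Laurent polynomial with $\sup_{\mathbb{T}}\|a-p\|\le\eta'$. On $\gamma\times\mathbb{T}$ the Neumann series shows that $\zeta-a(\mu)$ is invertible with inverse of norm at most $2C$, and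
\[
\|(\zeta-a)^{-1}-(\zeta-p)^{-1}\|=\|(\zeta-a)^{-1}(a-p)(\zeta-p)^{-1}\|\le2C^2\eta' .
\]
The pairs $(\zeta,\mu)$ with $\zeta-a(\mu)$ invertible form an open set containing the compact set $\gamma\times\mathbb{T}$, so this set contains $\gamma\times\Omega$ for small $\delta$. Put $q(\mu)=\frac1{2\pi i}\oint_\gamma(\zeta-a(\mu))^{-1}d\zeta$ for $\mu\in\Omega$. It is idempotent-valued, and analytic because the integrand is jointly continuous and analytic in $\mu$. Since $\gamma$ has length $\pi$, we get $\|q-p\|\le C^2\eta'\le\eta$ on $\mathbb{T}$.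
\end{proof}

\subsection*{The operator}
Recall that a Banach space is superreflexive if and only if it admits an equivalent uniformly convex norm; such a space is reflexive. The spaces $\ell_a$ and $\ell_b$ are uniformly convex, finite $\ell_2$-sums of uniformly convex spaces are uniformly convex, and so are $\ell_2(\mathbb{Z},Y)$ for a uniformly convex $Y$ and all closed subspaces of these spaces. We give $K$ and $Y$ the $\ell_2$-sum norms.

\begin{proof}[Proof of Theorem~\ref{thm:separable}]
Let $p$ be the loop above. Take $q$, $\delta$ and $\Omega$ from Lemma~\ref{lem:analytic} with $\eta$ so small that $\|q-p\|(2\|p\|+1)<1$ on $\mathbb{T}$. By Lemma~\ref{lem:idempotents}, $S(\mu)=S(q(\mu),p(\mu))$ is a continuous $GL(Y)$-valued function on $\mathbb{T}$, and $S(\mu)$ maps $\operatorname{ran}p(\mu)$ onto $\operatorname{ran}q(\mu)$.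

\emph{The ambient shift.} Let $Z$ be the space of sequences $x=(x_n)_{n\in\mathbb{Z}}$ in $Y$ with $\|x\|^2=\sum_ne^{-2\delta|n|}\|x_n\|^2<\infty$, and let $(Bx)_n=x_{n+1}$. The space $Z$ is isometric to $\ell_2(\mathbb{Z},Y)$, so $Z$ and its closed subspaces are separable and superreflexive. For $k\in\mathbb{Z}$,
\begin{equation}\label{eq:Bk}
\|B^kx\|^2=\sum_ne^{-2\delta|n-k|}\|x_n\|^2 .
\end{equation}
From $|n-k|\ge|n|-|k|$ we get $\|B^k\|\le e^{\delta|k|}$. Let $P_0$ be the projection that keeps the entries with $n<0$ and deletes the others. For $k\ge0$ we have $|n-k|=|n|+k$ if $n<0$ and $|n+k|=|n|+k$ if $n\ge0$, so \eqref{eq:Bk} gives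
\begin{equation}\label{eq:P0}
\|B^kP_0\|\le e^{-\delta k},\qquad \|B^{-k}(I-P_0)\|\le e^{-\delta k}.
\end{equation}
Since $B$ moves supports to the left, $B$ preserves $\operatorname{ran}P_0$ and $B^{-1}$ preserves $\ker P_0$. So $B$ is generalized hyperbolic by Lemma~\ref{lem:GH}. The weights are summable, so for $\mu\in\mathbb{T}$
\[
\ker(B-\mu)=\{(\mu^ny)_n:y\in Y\}.
\]

\emph{The summand.} Let $q(\mu)=\sum q_k\mu^k$ on $\Omega$, and let each $q_k\in\mathcal{L}(Y)$ act on $Z$ coordinatewise; this action commutes with $B$ and has norm $\|q_k\|$. Cauchy's estimates give $\|q_k\|\le C'e^{-3\delta|k|/2}$ for some constant $C'$, so $\Pi=\sum_kq_kB^k$ converges absolutely in $\mathcal{L}(Z)$ and commutes with $B$ and $B^{-1}$. The identity $q(\mu)^2=q(\mu)$ means $\sum_{j+k=l}q_jq_k=q_l$ for all $l$, and therefore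
\[
\Pi^2=\sum_{j,k}q_jq_kB^{j+k}=\sum_lq_lB^l=\Pi .
\]
Let $X=\operatorname{ran}\Pi$ and $T=B|_X$. Then $T$ is an invertible operator on $X$, and $B=T\oplus B|_{\ker\Pi}$.

\emph{A linear splitting.} The projection $P_0$ need not preserve $X$, so we compress it: let $P=\Pi P_0|_X\in\mathcal{L}(X)$. For $x\in X$ we have $x-Px=\Pi(I-P_0)x$. Since $\Pi$ commutes with $B$, $T^kP=\Pi B^kP_0|_X$ and $T^{-k}(I-P)=\Pi B^{-k}(I-P_0)|_X$. By \eqref{eq:P0} these have norm at most $\|\Pi\|e^{-\delta k}$. So $P$ is a linear splitting, and $T$ is structurally stable by Theorem~\ref{thm:stability}. The compression keeps the estimates but gives no reason for $P$ to be idempotent.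

\emph{$T$ is not generalized hyperbolic.} For $\mu\in\mathbb{T}$, $B^k$ acts on $\ker(B-\mu)$ as $\mu^k$, so $\Pi(\mu^ny)_n=(\mu^nq(\mu)y)_n$. Hence
\[
\ker(T-\mu)=\{(\mu^ny)_n:y\in\operatorname{ran}q(\mu)\}.
\]
Suppose $T$ is generalized hyperbolic. Theorem~\ref{thm:bundle} gives a trivialization $F:\mathbb{T}\to\mathcal{L}(K_1,X)$ of the kernel bundle, for some Banach space $K_1$. Composing with the bounded map $x\mapsto x_0$ gives a continuous $F_0:\mathbb{T}\to\mathcal{L}(K_1,Y)$ with $F_0(\mu)$ injective with range $\operatorname{ran}q(\mu)$. We carry everything back to the fixed space $\operatorname{ran}e=K\oplus0$, which we identify with $K$: the operator $S(e^{it})^{-1}$ maps $\operatorname{ran}q(e^{it})$ onto $\operatorname{ran}p(e^{it})$, and $g(t)^{-1}$ maps this onto $\operatorname{ran}e$. So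
\[
\Phi(t)=g(t)^{-1}S(e^{it})^{-1}F_0(e^{it}):K_1\to K\qquad(0\le t\le2\pi)
\]
is a continuous path of bounded bijections, hence of isomorphisms. Because $S$ and $F_0$ are functions on the circle, $g(0)\Phi(0)=S(1)^{-1}F_0(1)=g(2\pi)\Phi(2\pi)$, that is, $\Phi(0)=U\Phi(2\pi)$. Then $t\mapsto\Phi(0)\Phi(t)^{-1}$ is a path in $GL(K)$ from $I$ to $U$, which contradicts Lemma~\ref{lem:pitt}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AL} Aharoni and Lindenstrauss, Bull. Amer. Math. Soc. \textbf{84} (1978).

\bibitem{BM} Nilson C. Bernardes Jr and Ali Messaoudi, \emph{A generalized Grobman-Hartman theorem}, arXiv:2001.04313 (2020).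

\end{thebibliography}
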